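# Finite $p$-groups of every class all of whose automorphisms preserve conjugacy classes

## 1. The group $G_\psi$: two copies of a $p$-adic ring glued along the last layer

Fix a prime $p$, a power $r=p^e$ with $e\ge 1$ and $r\ge 3$ (so $e\ge2$ if $p=2$), an integer $f\ge 1$, and $q=p^f$. Let $K/\mathbb Q_p$ be the unramified extension of degree $f$, with ring of integers $W$. Recall what this means. The ring $W$ is local with maximal ideal $pW$ and residue field $\mathbb F_q$. With the valuation $\nu$ normalized by $\nu(p)=1$, every nonzero element of $W$ is $p^j$ times a unit. The Galois group $\mathrm{Gal}(K/\mathbb Q_p)=\langle\sigma\rangle$ is cyclic of order $f$, generated by the Frobenius $\sigma$, which satisfies $\sigma(x)\equiv x^p \bmod p$. There is a root of unity $\zeta\in W$ of order $q-1$; its residue generates $\mathbb F_q^\times$, and $W=\mathbb Z_p[\zeta]$, $\sigma(\zeta)=\zeta^p$. Additively $W\cong\mathbb Z_p^f$. Put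
$$R=W/rW\cong(\mathbb Z/r)^f\quad\text{(additively)},$$
and let a bar denote reduction mod $r$.

**Example.** For $f=1$ we have $W=\mathbb Z_p$ and $\sigma=1$. For $p=2$, $f=3$, $r=4$, let $\zeta$ be the seventh root of unity whose residue is a root of $X^3+X+1$. Put $\alpha=\zeta+\zeta^2+\zeta^4$ and $\beta=\zeta^3+\zeta^5+\zeta^6$. Both are fixed by $\sigma:\zeta\mapsto\zeta^2$, so they lie in $\mathbb Z_2$. Also $\alpha+\beta=-1$. In $\alpha\beta=\sum_{i,j\in\{1,2,4\}}\zeta^{i-j}$ the diagonal contributes $3$ and each nontrivial power of $\zeta$ occurs once, so $\alpha\beta=3-1=2$. The minimal polynomial of $\zeta$ is $(X-\zeta)(X-\zeta^2)(X-\zeta^4)=X^3-\alpha X^2+\beta X-1$. Since $\alpha\equiv0\bmod 2$ and $\alpha^2+\alpha+2=0$, we get $\alpha\equiv2$ and $\beta=-1-\alpha\equiv1\bmod 4$. Hence $R=(\mathbb Z/4)[X]/(X^3+2X^2+X-1)$, a ring with $64$ elements, on which $\sigma$ acts by $\zeta\mapsto\zeta^2$.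

The $p$-adic exponential is a group isomorphism from $rW$ (additive) to $1+rW$ (multiplicative); we recall the details in Section 3, and this is where $r\ge3$ enters. Write
$$\varepsilon(w)=\exp(rw)\qquad(w\in W),$$
so $\varepsilon(w+v)=\varepsilon(w)\varepsilon(v)$ and $\varepsilon(w)\equiv1\bmod r$.

Let $n\ge2$ be an integer (soon $n\ge 3$), and let $A=W/r^nW$, written additively. The additive group $W$ acts on $A$ through $\varepsilon$, and we form
$$\Gamma=A\rtimes W,\qquad (a,w)(b,v)=(a+\varepsilon(w)b,\;w+v).$$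
This group is infinite. We cut it down by a central subgroup that contains a free parameter. Multiplication by $r^{n-1}$ induces an injection $r^{n-1}:R\to A$ with image $r^{n-1}A$. Let $\psi:R\to R$ be any additive map, and put
$$N_\psi=\{(-r^{n-1}\psi(\bar x),\;r^{n-1}x):x\in W\},\qquad G_\psi=\Gamma/N_\psi .$$

We check that this makes sense. An element of $r^{n-1}W$ acts on $A$ as an element of $\exp(r^nW)=1+r^nW$, that is, trivially. All of $W$ acts trivially on $r^{n-1}A$, because $\varepsilon(w)\equiv1\bmod r$. Hence products in $N_\psi$ are computed coordinatewise, and $N_\psi$ is a subgroup since $\psi$ is additive. It is central: the product of $(a,w)$ and $(-r^{n-1}\psi(\bar x),r^{n-1}x)$ is $(a-r^{n-1}\psi(\bar x),\,w+r^{n-1}x)$ in either order. It meets $A$ trivially, since $r^{n-1}x=0$ forces $x=0$.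

So we may regard $A$ as a subgroup of $G_\psi$. Let $E(w)$ be the image of $(0,w)$. Then $E:W\to G_\psi$ is a homomorphism, every element of $G_\psi$ has the form $aE(w)$ (not uniquely), and
$$E(w)\,a\,E(w)^{-1}=\varepsilon(w)a,\tag{1}$$
$$E(r^{n-1}x)=r^{n-1}\psi(\bar x)\in A\qquad(x\in W).\tag{2}$$
Equation (2) holds because $(0,r^{n-1}x)=(r^{n-1}\psi(\bar x),0)\cdot(-r^{n-1}\psi(\bar x),r^{n-1}x)$. Moreover $G_\psi/A\cong W/r^{n-1}W$, so
$$|G_\psi|=r^{fn}\cdot r^{f(n-1)}=r^{f(2n-1)} .$$

It helps to picture two columns. The column $A$ has $n$ layers, each isomorphic to $R$; the column $W/r^{n-1}W$ has $n-1$ layers. The next layer $r^{n-1}W/r^nW$ of the second column has not been set to zero: by (2) it is glued, through $\psi$, onto the bottom layer $r^{n-1}A$ of the first. The whole point of the construction is that $\psi$ need not be $W$-linear.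

**Example.** Let $p\ge5$, $r=p$, $n=3$. For $m\ge3$ the term $p^mw^m/m!$ has valuation at least $m-\frac{m-1}{4}\ge\frac52$, hence at least $3$. So on $A=W/p^3W$ the element $w$ acts as $1+pw+\frac{p^2}{2}w^2$. The naive action by $1+pw$ would not do: $(1+pw)(1+pv)=1+p(w+v)+p^2wv$, so $w\mapsto 1+pw$ is a homomorphism mod $p^2$ but not mod $p^3$. This is why the exponential appears.

## 2. Class-preserving automorphisms, and what $G_\psi$ is for

**Definition.** An automorphism $\alpha$ of a group $G$ is *class preserving* if $\alpha(x)\in x^G$ for every $x\in G$, where $x^G$ is the conjugacy class of $x$. The class-preserving automorphisms form a normal subgroup $\operatorname{Aut}_c(G)$ of $\operatorname{Aut}(G)$.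

Inner automorphisms are class preserving. A class-preserving automorphism acts trivially on $G/G'$, because conjugate elements agree mod $G'$. This gives a quick way to see that an automorphism is *not* class preserving.

The question is when $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$: no automorphism at all can move a conjugacy class. Here are two cases by hand.

If $G$ is abelian, then $\operatorname{Aut}_c(G)=1$, so we need $\operatorname{Aut}(G)=1$. Then inversion is trivial, so $G$ is an elementary abelian $2$-group, and it has nontrivial automorphisms unless $|G|\le2$. So among nontrivial finite abelian $p$-groups only $\mathbb Z/2$ qualifies.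

Let $G$ be dihedral of order $8$, generated by $\rho$ of order $4$ and an involution $\tau$ inverting $\rho$. Then $\rho\mapsto\rho$, $\tau\mapsto\rho\tau$ is an automorphism, since $\rho\tau$ is again an involution inverting $\rho$. The class of $\tau$ is $\{\tau,\rho^2\tau\}$, which does not contain $\rho\tau$. So $G$ fails.

Finite $p$-groups with $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$ are known in nilpotency class $2$ (Heineken, 1980) and in class $3$ (Malinowska, 1992). Manoj K. Yadav, "On finite $p$-groups whose central automorphisms are all class preserving", arXiv:1208.3046 (2012), asks: given $n\ge4$ and a prime $p$, is there a finite $p$-group of class $n$ with $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$? The answer is yes for every $n\ge4$ and every $p$, and the groups $G_\psi$ do it.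

**Theorem A.** For every prime $p$ and all $n\ge3$, $f\ge3$, $r=p^e\ge3$, the group $G=G_\psi$ with $\psi=\sigma+\zeta\sigma^2$ is a finite $p$-group of order $r^{f(2n-1)}$ and class exactly $n$ with $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$.

**Theorem B.** For $n\ge1$ and a prime $p$, a finite $p$-group $G$ of class exactly $n$ with $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$ exists if and only if $(n,p)\ne(1,\text{odd})$. For $n\ge2$ there are infinitely many.

The proof of Theorem A has two halves. First, automorphisms that are trivial on $G/Z(G)$ must be class preserving; this holds for every $\psi$ and is short (Lemma 2). Second, every automorphism must be trivial on $G/Z(G)$ after multiplication by an inner one; this is where $\psi$ has to be chosen well (Proposition 3). Later we also compute $\operatorname{Out}(G)$ (Theorem C) and show that $f\ge3$ cannot be relaxed within this construction (Proposition D).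

## 3. Rigidity of $W$, independence of Frobenius powers, and the function $t$

**(F1)** *For $m\ge1$, every ring automorphism of $W/p^mW$ is induced by a unique element of $\langle\sigma\rangle$, and every derivation of $W/p^mW$ is $0$.*

Proof. Suppose $x$ and $x+h$ are roots of $X^{q-1}-1$ in $W/p^mW$ with $h$ nilpotent. Subtracting, $0=h\big((q-1)x^{q-2}+h(\cdots)\big)$. The bracket is a unit plus a nilpotent, hence a unit, so $h=0$. Thus such roots are determined by their residues in $\mathbb F_q$. A ring automorphism of $W/p^mW$ induces a power of Frobenius on $\mathbb F_q$, so it sends $\zeta$ to a root with the same residue as $\sigma^i(\zeta)$ for some $i$, hence to $\sigma^i(\zeta)$. Since $\zeta$ generates the ring, the automorphism is $\sigma^i$. Distinct $\sigma^i$ already differ on the residue of $\zeta$. If $D$ is a derivation, then $D$ kills integers and $0=D(\zeta^{q-1})=(q-1)\zeta^{q-2}D(\zeta)$, so $D(\zeta)=0$ and $D=0$.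

**(F2)** *Let $m\ge1$ and $c_i\in W/p^mW$. If $\sum_{i=0}^{f-1}c_i\sigma^i(x)=0$ for all $x\in W/p^mW$, then all $c_i=0$.*

Proof. Take $x=\zeta^j$ for $0\le j<f$. This is a linear system in the $c_i$ whose determinant is the Vandermonde determinant of $\sigma^0(\zeta),\dots,\sigma^{f-1}(\zeta)$. These have distinct residues, so the determinant is a unit.

Consequently $\operatorname{End}(R)=\bigoplus_{i<f}R\sigma^i$, where $\operatorname{End}$ means additive endomorphisms: the sum is direct by (F2), it has $(r^f)^f$ elements, and $\operatorname{End}(R)\cong M_f(\mathbb Z/r)$ has $r^{f^2}$. So we may compare coefficients of $1,\sigma,\dots,\sigma^{f-1}$ in any identity between additive maps.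

**(F3)** *$\exp$ is a group isomorphism $rW\to1+rW$ with $\exp(r^iW)=1+r^iW$ for all $i\ge1$. Write $\exp(y)=1+y\rho(y)$ with $\rho(y)=\sum_{m\ge1}y^{m-1}/m!$. Then $\rho(y)\in1+pW$ for $y\in rW$, and $\rho(y)\in1+rW$ for $y\in r^2W$.*

The first statement is Neukirch, *Algebraic Number Theory*, II.5.5; it needs $\nu(r)>\frac1{p-1}$, which is what $r\ge3$ guarantees. For the second, $\nu(m!)\le(m-1)/(p-1)$, so the $m$-th term of $\rho(y)$ has valuation at least $(m-1)\big(\nu(y)-\frac1{p-1}\big)$. For $y\in rW$ and $m\ge2$ this is positive, and valuations are integers, so each such term lies in $pW$. For $y\in r^2W$ and $m\ge2$ it is at least $2e-1\ge e$, so each such term lies in $rW$.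

The commutators in $G_\psi$ will involve $\varepsilon(w)-1$ rather than $\varepsilon(w)$, so we give this a name:
$$t(w)=\frac{\varepsilon(w)-1}{r}=w\,\rho(rw)\qquad(w\in W).$$

**(T1)** *$t:W\to W$ is bijective, $t(r^iW)=r^iW$ for $i\ge 0$, $\nu(t(w))=\nu(w)$, and $t$ commutes with $\sigma$.* The first two come from $\exp(r^{i+1}W)=1+r^{i+1}W$, the third from $\rho(rw)$ being a unit, and the last holds because $\sigma$ is continuous and fixes $r$ and the coefficients of $\exp$.

**(T2)** *$t(w+w')=t(w)+t(w')+r\,t(w)t(w')$, and $t(w)\equiv t(w')\bmod r^i$ if and only if $w\equiv w'\bmod r^i$.* The first is $\varepsilon(w+w')=\varepsilon(w)\varepsilon(w')$ written out. For the second, $\varepsilon(w)-\varepsilon(w')=\varepsilon(w')(\varepsilon(w-w')-1)$, that is, $t(w)-t(w')=\varepsilon(w')\,t(w-w')$, which has valuation $\nu(w-w')$ by (T1).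

**(T3)** *If $w\in r^iW$ with $i\ge1$, then $t(w)\equiv w\bmod r^{i+1}$.* Indeed $rw\in r^2W$, so $\rho(rw)\in1+rW$.

By (T2), $t$ induces a bijection of $W/r^iW$ for each $i$. It is additive mod $r$ but not mod $r^2$. For $p\ge5$ and $r=p$ the example above gives $t(w)\equiv w+\frac p2w^2\bmod p^2$, and $t(w+w')-t(w)-t(w')\equiv p\,ww'$.

Two formulas in $G_\psi$, with $[x,y]=xyx^{-1}y^{-1}$, will be used constantly:
$$[aE(w),bE(v)]=r\big(t(w)b-t(v)a\big)\in A,\tag{3}$$
$$(aE(v))^N=\Big(\sum_{0\le i<N}\varepsilon(v)^i\Big)a\cdot E(Nv).\tag{4}$$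
For (3), with $x=aE(w)$ and $y=bE(v)$, we have $xy=(a+\varepsilon(w)b)E(w+v)$ and $yx=(b+\varepsilon(v)a)E(w+v)$, so $xy(yx)^{-1}=(\varepsilon(w)-1)b-(\varepsilon(v)-1)a$. Formula (4) is induction on $N$ with (1).

## 4. Center, lower central series, and automorphisms trivial on $G/Z$

From here to the end of Section 5, $n\ge3$ and $\psi\in\operatorname{End}(R)$ is arbitrary, with any $f\ge1$.

**Lemma 1.** *For $G=G_\psi$: $\gamma_{i+1}(G)=r^iA$ for $i\ge1$, so $G$ has class exactly $n$; $Z:=Z(G)=r^{n-1}A\cong R$; and $C:=C_G(G')=A\,E(r^{n-2}W)$, with $G/C\cong W/r^{n-2}W$.*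

Proof. By (3), $G'\subseteq rA$. Choosing $w$ with $t(w)=1$ gives $[E(w),b]=rb$, so $G'=rA$. In the same way $[aE(w),r^{i-1}b]=r^i\,t(w)b$, so $[G,r^{i-1}A]=r^iA$. As $r^{n-1}A\ne0=r^nA$, the class is $n$.

An element $aE(w)$ centralizes $A$ iff $r\,t(w)b=0$ for all $b\in A$, iff $r\,t(w)\in r^nW$, iff $w\in r^{n-1}W$ by (T1); then $aE(w)\in A$ by (2). So $C_G(A)=A$, and $Z\subseteq A$. An element $a\in A$ is central iff $r\,t(v)a=0$ for all $v$, iff $ra=0$, iff $a\in r^{n-1}A$. Finally $aE(w)$ centralizes $rA$ iff $r^2t(w)\in r^nW$, iff $w\in r^{n-2}W$. $\square$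

**Lemma 2.** *If $\alpha\in\operatorname{Aut}(G_\psi)$ acts trivially on $G_\psi/Z$, then $\alpha$ is class preserving.*

Proof. Write $\alpha(g)=g\,h(g)$. Since $Z$ is central, $h\in\operatorname{Hom}(G,Z)$, and $rZ=0$. The idea is to match how divisible $g$ is with how many central elements are commutators $[g,x]$. Let $g=aE(w)$ and $j=\min(\nu(a),\nu(w),e)$, where $\nu(a)$ is the largest $i\le ne$ with $a\in p^iA$.

If $j=e$, then $a\in rA=G'$, so $h(a)=0$. Also $E(w)=E(w/r)^r$, so $h(E(w))\in rZ=0$. Thus $\alpha(g)=g$.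

If $j<e$, write $a=p^ja'$ and $w=p^jw'$. Then $h(g)=p^j\big(h(a')+h(E(w'))\big)\in p^jZ$. We claim that $\{[g,x]:x\in G\}$ contains $p^jZ$. If $\nu(w)=j$, then $[g,r^{n-2}b]=r^{n-1}t(w)b$ with $\nu(t(w))=j$, and this runs over $p^jr^{n-1}A=p^jZ$ as $b$ runs over $A$. If $\nu(a)=j$, then $[g,E(r^{n-2}x)]=-r\,t(r^{n-2}x)a$. As $x$ runs over $W$, $t(r^{n-2}x)$ runs over $r^{n-2}W$ by (T1), so the commutator runs over $r^{n-1}Wa$. Since $a$ is $p^j$ times a unit of $W/r^nW$, this is $p^jZ$.

Now $xgx^{-1}=[g,x]^{-1}g$, and $p^jZ$ is a central subgroup, so every element of $g\,p^jZ$ is conjugate to $g$. In particular $g\,h(g)$ is. $\square$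

## 5. Visible automorphisms, and the twists they rule out

The next task is to choose $\psi$. We list the automorphisms and isomorphisms one can see directly on $\Gamma$, and ask which $\psi$ they spoil.

**Scaling and Galois.** For $c\in W^\times$ and $s\in\langle\sigma\rangle$, the map $(a,w)\mapsto(c\,s(a),s(w))$ is an automorphism of $\Gamma$, because $s(\varepsilon(w))=\varepsilon(s(w))$. It sends $(-r^{n-1}\psi(\bar x),r^{n-1}x)$ to $(-r^{n-1}c\,s\psi(\bar x),r^{n-1}s(x))$. Putting $y=s(x)$ shows that it carries $N_\psi$ to $N_{cs\psi s^{-1}}$. So it induces an isomorphism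
$$\Phi_{c,s}:G_\psi\to G_{cs\psi s^{-1}} .$$

**Shear.** For $d\in R$ with lift $\tilde d\in W$, the map $(a,w)\mapsto(a+t(w)\tilde d,w)$ is an automorphism of $\Gamma$. Comparing the two sides of the homomorphism property, we need $t(w+v)=t(w)+\varepsilon(w)t(v)$, which is (T2) since $\varepsilon(w)=1+r\,t(w)$; the inverse uses $-\tilde d$. By (T3), $t(r^{n-1}x)\tilde d=r^{n-1}xd$ in $A$, so the map carries $N_{\psi+d}$ to $N_\psi$, where $d$ also denotes multiplication by $d$ on $R$. So $G_{\psi+d}\cong G_\psi$.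

Composing, whenever
$$c\,s\psi s^{-1}=\psi+d\quad\text{in }\operatorname{End}(R),\tag{5}$$
the group $G_\psi$ has an automorphism inducing $a\mapsto c\,s(a)$ on $A/rA\subseteq G/G'$ and $w\mapsto s(w)$ on $G/A\cong W/r^{n-1}W$. If $(c\bmod r,s)\ne(1,1)$, this is nontrivial on $G/G'$: if $s\ne1$, it moves the class of $\zeta$ in $G/A$; if $s=1$ and $c\not\equiv1$, it moves $1\in A/rA$. Then it is not class preserving.

So $\psi=0$ fails, with $s=1$ and $c=-1$, as $-1\ne1$ in $R$ because $r\ge3$. The semidirect product without a twist is no good. Next one tries a single Frobenius term $\psi=u\sigma^i$ with $u\in R^\times$ and $f\ge2$. Take $s=\sigma$ and $c$ a lift of $u/\sigma(u)$; then $c\,\sigma\psi\sigma^{-1}=c\,\sigma(u)\sigma^i=\psi$, so this fails too: the coefficient gives scaling exactly the freedom it needs to compensate $\sigma$. Two terms without a coefficient also fail for $f\ge2$: $\psi=\sigma+\sigma^2$ commutes with $\sigma$, so $c=1$, $s=\sigma$ works. Moreover the shear says that the coefficient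 of $\sigma^0$ in $\psi$ does not matter. So we want at least two terms $\sigma^i$ with $i\ne0$, which needs $f\ge3$. This can be made exact.

**Proposition D.** *Let $n\ge3$ and $r\ge3$. If $f\in\{1,2\}$, then $\operatorname{Aut}(G_\psi)\ne\operatorname{Aut}_c(G_\psi)$ for every $\psi\in\operatorname{End}(R)$.*

Proof. We find a solution of (5) with $(c\bmod r,s)\ne(1,1)$. If $f=1$, then $\psi$ is multiplication by some $\psi_0\in R$; take $s=1$, $c=-1$, $d=-2\psi_0$. If $f=2$, then $\psi=\psi_0+\psi_1\sigma$ by the remark after (F2). Write $\psi_1=p^ju$ with $u\in R$ a unit (if $\psi_1=0$, put $u=1$). Take $s=\sigma\neq1$, $c$ a lift of $u/\sigma(u)$, and $d=c\,\sigma(\psi_0)-\psi_0$. Then $c\,\sigma(\psi_1)=\psi_1$, and so $c\,\sigma\psi\sigma^{-1}=c\,\sigma(\psi_0)+c\,\sigma(\psi_1)\sigma=\psi+d$. $\square$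

Now let $f\ge3$ and $\psi=\sigma+\zeta\sigma^2$. Then (5) reads $c\,\sigma+c\,s(\zeta)\sigma^2=\sigma+\zeta\sigma^2+d$. Comparing coefficients by (F2) gives $d=0$, $c=1$ in $R$, and $s(\zeta)=\zeta$ in $R$, so $s=1$ by (F1). The first term pins the scaling, the second pins the Galois element. No visible obstruction is left. What remains is to show that no invisible one exists, and with Lemma 2 this is all we need:

**Proposition 3.** *If $n\ge3$, $f\ge3$, $r=p^e\ge3$ and $\psi=\sigma+\zeta\sigma^2$, every automorphism of $G=G_\psi$ is the product of an inner automorphism and an automorphism acting trivially on $G/Z$.*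

## 6. Class two, by an alternating form on a plane

Before Proposition 3 we do the analog for $n=2$, where linear algebra suffices. It is also the case $n=2$ of Theorem B.

Let $f\ge3$, $A=W/p^2W$, and let $w\in W$ act on $A$ as $1+pw$; this is an action since $p^2A=0$. Here $p$ is any prime, including $2$, and no exponential is needed. Let $\psi=\sigma+\zeta\sigma^2$ on $\mathbb F_q$ and
$$G=(A\rtimes W)/\{(-p\psi(\bar x),px):x\in W\},$$
where in this section bars are mod $p$. As before, $pW$ acts trivially on $A$ and $W$ acts trivially on $pA$, so the subgroup factored out is central and meets $A$ trivially. With $E(w)$ the image of $(0,w)$,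
$$E(px)=p\,\psi(\bar x),\qquad[aE(w),bE(v)]=p(wb-va).$$
Hence $G'=pA$. An element $aE(w)$ is central iff $wb-va\in pA$ for all $b,v$, iff $a\in pA$ and $w\in pW$; then it lies in $pA$. So $G'=Z(G)=pA=:Z\cong\mathbb F_q$, the class is $2$, and $|G|=p^{3f}$. The map $aE(w)\mapsto(\bar a,\bar w)$ identifies $V:=G/Z$ with $\mathbb F_q^2$. The commutator induces $B((a,w),(b,v))=wb-va$, a nondegenerate alternating $\mathbb F_q$-bilinear form. Since $\sum_{i<p}(1+pw)^i=p+\binom p2pw$ mod $p^2$, the $p$-power map induces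
$$P:V\to\mathbb F_q,\qquad P(a,w)=a+\psi(w)+\kappa aw,\qquad\kappa=\tbinom p2\bmod p,$$
so $\kappa=1$ for $p=2$ and $\kappa=0$ otherwise.

Let $\alpha\in\operatorname{Aut}(G)$ induce $g$ on $V$ and $h$ on $Z\cong\mathbb F_q$. These are additive bijections with $B(gx,gy)=hB(x,y)$ and $P\circ g=h\circ P$.

**$g$ is semilinear.** For $\lambda\in\mathbb F_q$ let $T=g\lambda g^{-1}$. Then $B(Tx,y)=h\big(B(\lambda g^{-1}x,g^{-1}y)\big)=h\big(B(g^{-1}x,\lambda g^{-1}y)\big)=B(x,Ty)$. So for $\eta\in\mathbb F_q$,
$$B(x,T\eta y)=B(Tx,\eta y)=\eta B(Tx,y)=\eta B(x,Ty)=B(x,\eta Ty),$$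
and by nondegeneracy $T$ is $\mathbb F_q$-linear. Also $B(Tx,x)=h\big(\lambda B(g^{-1}x,g^{-1}x)\big)=0$. As $\dim V=2$, the vectors orthogonal to $x\ne0$ are $\mathbb F_qx$, so every vector is an eigenvector of $T$, and $T$ is a scalar $\lambda'$. The map $\lambda\mapsto\lambda'$ is a field automorphism $s$, being conjugation by $g$. Therefore $g=M\circ s$ with $M=(m_{ij})\in GL_2(q)$ and $s$ acting coordinatewise. As $B(Mx,My)=\det(M)B(x,y)$ and $B$ is onto, $h=\Delta s$ with $\Delta=\det M$. Replacing $(a,w)$ by its image under $s^{-1}$, the identity $P\circ g=h\circ P$ becomes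
$$P(M(a,w))=\Delta\,\big(a+s\psi s^{-1}(w)+\kappa aw\big).$$

**$g$ is the identity.** Put $w=0$: $m_{11}a+\psi(m_{21}a)+\kappa m_{11}m_{21}a^2=\Delta a$. If $\kappa\ne0$, then $p=2$ and $a^2=\sigma(a)$. As $f\ge3$, the maps $1,\sigma,\sigma^2$ are independent by (F2), and the coefficient $\zeta\sigma^2(m_{21})$ of $\sigma^2$ must vanish, so $m_{21}=0$. Then $m_{11}=\Delta=m_{11}m_{22}$, so $m_{22}=1$. Put $a=0$: $m_{12}w+\psi(w)+\kappa m_{12}w^2=m_{11}\,s\psi s^{-1}(w)$. The coefficient of the identity gives $m_{12}=0$. Then $\sigma+\zeta\sigma^2=m_{11}(\sigma+s(\zeta)\sigma^2)$, so $m_{11}=1$, $s(\zeta)=\zeta$ and $s=1$. Thus $g=1$.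

**$\alpha$ is class preserving.** Now $\alpha(x)=x\,h_0(x)$ with $h_0\in\operatorname{Hom}(G,Z)$, which kills $G'=Z$. If $x\in Z$, then $\alpha(x)=x$. If $x=aE(w)\notin Z$, then $(\bar a,\bar w)\ne0$ and $\{[x,y]:y\in G\}=Z$, so every element of $xZ$ is conjugate to $x$. Hence $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$.

**Where this stops for $n\ge3$.** The proof used one form on $G/Z$ with values in $Z$. For $n\ge3$ the group $G/Z$ is not abelian, and the commutator $r(t(w)b-t(v)a)$ neither lies in $Z$ nor is additive in $w$. One could pass to the class-two quotient $G/\gamma_3(G)=G/r^2A$. But $r^{n-1}A\subseteq r^2A$, so in this quotient (2) becomes $E(r^{n-1}x)=1$: the twist $\psi$ has disappeared, and every $\Phi_{c,s}$ gives an automorphism of the quotient. The top of the group knows the form and the bottom knows $\psi$, and we must carry information between them. There is also no reason yet for an automorphism to preserve $A$.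

What carries the information is the action of $G$ on $G'=rA$. By (1), $E(w)$ acts on $rA$ as multiplication by $1+r\,t(w)$, and $t(w)$ runs over *all* residues. An automorphism restricted to $rA$ is additive, and being compatible with this action will make it semilinear over a whole ring.

## 7. Automorphisms are semilinear on $G'$

Fix $n\ge3$, $f\ge3$, $\psi=\sigma+\zeta\sigma^2$, $G=G_\psi$, and $\alpha\in\operatorname{Aut}(G)$. The proof of Proposition 3 takes four steps, one per section.

**Step 1.** *The purpose of this step is to find the pair $(c,s)$ hidden in $\alpha$ and to compose it away.*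

The automorphism $\alpha$ preserves $G'=rA$, $\gamma_n(G)=r^{n-1}A$ and $C=C_G(G')$. Put $\beta=\alpha|_{rA}$ and $S=W/r^{n-2}W$, which is nonzero because $n\ge3$. Let $w\mapsto w^*$ be the automorphism of $G/C\cong S$ induced by $\alpha$. By (T2), $t$ induces a bijection of $S$, so we may define a bijection $x\mapsto x'$ of $S$ by $t(w)'=t(w^*)$.

Conjugation by $E(w)$ on $rA$ is multiplication by $1+r\,t(w)$, which depends only on $t(w)\bmod r^{n-2}$, since $r\cdot r^{n-2}\cdot rA=0$. The element $\alpha(E(w))$ lies in the coset $C\,E(w^*)$, and $C$ centralizes $rA$. Applying $\alpha$ to $E(w)yE(w)^{-1}=y+r\,t(w)y$, we get $\beta(y)+\beta(r\,t(w)y)=\beta(y)+r\,t(w^*)\beta(y)$, that is,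
$$\beta(rxy)=r\,x'\beta(y)\qquad(x\in S,\ y\in rA).$$
For lifts of $x,x'$ to $W$, additivity of $\beta$ gives $\beta(rxy)=r\beta(xy)$. So $r(\beta(xy)-x'\beta(y))=0$, i.e. $\beta(xy)\equiv x'\beta(y)\bmod r^{n-1}A$.

Identify $rA/r^{n-1}A$ with $S$ by $x\mapsto rx$. The additive bijection $\bar\beta:S\to S$ induced by $\beta$ satisfies $\bar\beta(xy)=x'\bar\beta(y)$. Put $u=\bar\beta(1)$. Then $\bar\beta(x)=x'u$, and surjectivity of $\bar\beta$ makes $u$ a unit. Hence $x\mapsto x'=\bar\beta(x)u^{-1}$ is additive. It is multiplicative, because $(xy)'u=\bar\beta(xy)=x'\bar\beta(y)=x'y'u$. So it is a ring automorphism of $S=W/p^{e(n-2)}W$, and by (F1) $x'=s(x)$ for some $s\in\langle\sigma\rangle$. Let $c\in W^\times$ lift $u$. Then $\bar\beta(x)=c\,s(x)$. Moreover $t(w^*)=s(t(w))=t(s(w))$ in $S$, so $w^*=s(w)$.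

Put $\psi_1=c\,s\psi s^{-1}=c\,\sigma+c\,s(\zeta)\sigma^2$ and
$$\alpha_1=\alpha\circ\Phi_{c,s}^{-1}:G_{\psi_1}\to G_\psi .$$
Write $E_1$ for the map $E$ of $G_{\psi_1}$ and $\beta_1=\alpha_1|_{rA}$. Since $\Phi_{c,s}^{-1}$ sends $a\mapsto s^{-1}(c^{-1}a)$ and $E_1(w)\mapsto E(s^{-1}(w))$, and since $A\subseteq C$ and $\alpha(C)=C$, we have
$$\beta_1(y)\equiv y\bmod r^{n-1}A\ \ (y\in rA),\qquad\alpha_1(E_1(w))\in A\,E(w+r^{n-2}W),\qquad\alpha_1(A)\subseteq C.\tag{6}$$
The price of removing $(c,s)$ is that $\alpha_1$ is an isomorphism between two possibly different groups. The formulas (1)–(4) and Lemma 1 hold in both.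

## 8. The error terms, and a derivation that must vanish

**Step 2.** *The purpose is to show that all deviations of $\alpha_1$ from the "identity" are given by a few constants in $R$.*

By (6) and $C=A\,E(r^{n-2}W)$ we can choose functions $\tau,m$ on $A$ and $\delta,k$ on $W$, with $\tau,\delta$ valued in $A$ and $m,k$ valued in $W$, such that
$$\alpha_1(a)=\tau(a)\,E(r^{n-2}m(a)),\qquad\alpha_1(E_1(w))=\delta(w)\,E(w+r^{n-2}k(w)).$$
Since $n-2\ge1$, (T2) and (T3) give $t(r^{n-2}m)\equiv r^{n-2}m$ and $t(w+r^{n-2}k)\equiv t(w)+r^{n-2}k$, both mod $r^{n-1}$. Apply $\alpha_1$ to $[E_1(w),a]=r\,t(w)a$ and use (3) in $G_\psi$: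
$$\beta_1(r\,t(w)a)=r\,t(w)\tau(a)+r^{n-1}k(w)\tau(a)-r^{n-1}m(a)\delta(w).\tag{7}$$
Take $t(w)=1$ and read (7) mod $r^{n-1}A$. By (6) the left side is $ra$, so $ra\equiv r\tau(a)$, and therefore $\tau(a)\equiv a\bmod r^{n-2}A$. Write $\tau(a)=a+r^{n-2}l(a)$ with $l(a)\in W$; in particular $\tau(a)\equiv a\bmod r$. By (6) also
$$\beta_1(ra)=ra+r^{n-1}\chi(a)$$
with $\chi:A\to R$ additive. It kills $rA$, because $\beta_1(r\cdot rb)=r\beta_1(rb)=r\cdot rb$. So $\chi$ is an additive map $R\to R$. Now substitute in (7) and cancel $r\,t(w)a$. What remains is an identity in $r^{n-1}A\cong R$: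
$$\chi(t(w)a)=t(w)\,\bar l(a)+\bar k(w)\,a-\bar m(a)\,\bar\delta(w)\qquad(a\in A,\ w\in W),\tag{8}$$
where $a$ on the right and inside $\chi$ is read in $R$.

**The form of $m$.** The group $\alpha_1(A)$ is abelian. By (3) and $\tau(a)\equiv a \bmod r$ we get $0=[\alpha_1(a),\alpha_1(b)]=r^{n-1}(m(a)b-m(b)a)$. With $b=1$ this says $\bar m(a)=\mu a$, where $\mu=\bar m(1)\in R$.

**The form of the rest.** Put $\omega(w)=\bar k(w)-\mu\bar\delta(w)$, choose $w_1$ with $t(w_1)=1$, and let $\omega_1=\omega(w_1)$. Then (8) becomes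
$$\chi(t(w)a)=t(w)\,\bar l(a)+\omega(w)\,a.$$
With $w=w_1$ we get $\bar l(a)=\chi(a)-\omega_1a$. With $a=1$ we get $\omega(w)=\chi(t(w))-t(w)\bar l(1)$. Substituting both, and using $\omega_1+\bar l(1)=\chi(1)$, we find for all $t,a\in R$ (as $t(w)$ takes every value)
$$\chi(ta)=t\,\chi(a)+a\,\chi(t)-\chi(1)\,ta .$$
So $D(x)=\chi(x)-\chi(1)x$ satisfies $D(ta)=tD(a)+aD(t)$. It is a derivation of $R$, and $D=0$ by (F1). With $\chi_1=\chi(1)$ and $\lambda=\chi_1-\omega_1$ this gives
$$\chi(x)=\chi_1x,\qquad\bar l(a)=\lambda a,\qquad\bar k(w)=\omega_1\,t(w)+\mu\,\bar\delta(w);\tag{9}$$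
the last because $\omega(w)=\chi_1t(w)-\lambda t(w)=\omega_1t(w)$.

**Normalizing $\lambda=0$.** Let $\tilde\lambda\in W$ lift $\lambda$. As $n\ge3$, $(1+r^{n-2}\tilde\lambda)^{-1}\in1+rW$, so it equals $\varepsilon(v)$ for some $v\in W$. Let $\alpha_2=\operatorname{Inn}(E(v))\circ\alpha_1$, where $\operatorname{Inn}(g)$ is $x\mapsto gxg^{-1}$. This replaces $\tau,\delta$ by $\varepsilon(v)\tau,\varepsilon(v)\delta$ and leaves $m,k$ unchanged. Since $\varepsilon(v)\equiv1\bmod r^{n-2}$, multiplication by $\varepsilon(v)$ is trivial on $rA/r^{n-1}A$, so (6) still holds and everything above applies to $\alpha_2$. Moreover $l(a)\equiv\tilde\lambda a\bmod r$ gives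
$$\varepsilon(v)\tau(a)\equiv\varepsilon(v)(1+r^{n-2}\tilde\lambda)a=a\bmod r^{n-1}A .$$
So for $\alpha_2$, keeping the same letters for its data, $\lambda=0$, $\chi_1=\omega_1$, and $\tau(a)-a\in r^{n-1}A$. The constants $\mu$ and $\omega_1$ are left.

## 9. Powers of elements of $A$ detect the twist

**Step 3.** *The purpose is to show $\mu=0$ and $\omega_1=0$. In particular $\alpha_2$ then preserves $A$.*

So far $\psi$ has not been used. If $\mu\ne0$, then $\alpha_2(a)$ has an $E$-component in the layer $r^{n-2}W$, and its $r$-th power reaches the layer $r^{n-1}W$, which is glued to $A$ through $\psi$. So compute $\alpha_2(ra)=\alpha_2(a)^r$ by (4), with $v=r^{n-2}m(a)$. By (T3), $\varepsilon(v)=1+r\,t(v)\equiv1+r^{n-1}m(a)\bmod r^n$. Since $2(n-1)\ge n$, $\varepsilon(v)^i\equiv1+i\,r^{n-1}m(a)$, and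
$$\sum_{0\le i<r}\varepsilon(v)^i\equiv r+\tbinom r2r^{n-1}m(a)\bmod r^n .$$
As $\tau(a)-a\in r^{n-1}A$ is killed by $r$, we have $r\tau(a)=ra$. Also $E(rv)=E(r^{n-1}m(a))=r^{n-1}\psi(\mu a)$ by (2). Altogether
$$\alpha_2(ra)=ra+r^{n-1}\Big(\tbinom r2\mu a^2+\psi(\mu a)\Big).$$
On the other hand $\alpha_2(ra)=ra+r^{n-1}\chi(a)=ra+r^{n-1}\omega_1a$. Comparing,
$$\omega_1a=\tbinom r2\mu a^2+\psi(\mu a)\qquad(a\in R).\tag{10}$$

If $p$ is odd, $\binom r2=\frac{r(r-1)}2$ is $0$ in $R$. If $p=2$, then $\binom r2=\frac r2(r-1)\equiv\frac r2\bmod r$, and $\frac r2a^2=\frac r2\sigma(a)$ in $R$ because $a^2\equiv\sigma(a)\bmod2$. So with $\kappa=0$ or $\kappa=\frac r2$ respectively, (10) is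
$$\omega_1a=(\kappa\mu+\sigma(\mu))\,\sigma(a)+\zeta\,\sigma^2(\mu)\,\sigma^2(a)\qquad(a\in R).$$
As $f\ge3$, the maps $1,\sigma,\sigma^2$ are independent, and (F2) gives $\omega_1=0$ and $\zeta\sigma^2(\mu)=0$, so $\mu=0$. (The $\sigma^2$-term is immune to the disturbance $\kappa$ at $p=2$.)

By (9), now $\chi=0$, $m(a)\in rW$ and $k(w)\in rW$. Hence $E(r^{n-2}m(a))$ and $E(r^{n-2}k(w))$ lie in $E(r^{n-1}W)\subseteq Z$ by (2). After changing $\delta$ by elements of $Z$,
$$\alpha_2(a)\in aZ,\qquad\alpha_2(E_1(w))=\delta(w)E(w),\qquad\alpha_2|_{rA}=\mathrm{id}.\tag{11}$$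

## 10. The gluing relation forces $c=1$ and $s=1$

**Step 4.** *The purpose is to use (2) itself, in the two groups $G_{\psi_1}$ and $G_\psi$, to compare $\psi_1$ with $\psi$, and to remove $\delta$ by an inner automorphism.*

The elements $E_1(w)$ commute pairwise, so the elements $\delta(w)E(w)$ do. By (3), $r\,t(w)\delta(v)=r\,t(v)\delta(w)$. Taking $v=w_1$ and $d=\delta(w_1)$,
$$\delta(w)\equiv t(w)\,d\bmod r^{n-1}A.\tag{12}$$

Let $N=r^{n-1}$ and let $w\in W^\times$. By (4), $\alpha_2(E_1(Nw))=(\delta(w)E(w))^N=\Sigma\,\delta(w)\cdot E(Nw)$ with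
$$\Sigma=\sum_{0\le i<N}\varepsilon(w)^i=\frac{\varepsilon(Nw)-1}{\varepsilon(w)-1}=\frac{t(Nw)}{t(w)}\equiv\frac{Nw}{t(w)}\bmod r^n,$$
by (T3), where $t(w)$ is a unit by (T1). Since $N$ kills $r^{n-1}A$, (12) gives $\Sigma\,\delta(w)=\frac{Nw}{t(w)}\,t(w)\,d=r^{n-1}wd$. Also $E(Nw)=r^{n-1}\psi(\bar w)$ by (2). On the other side, $E_1(Nw)=r^{n-1}\psi_1(\bar w)$ lies in $rA$ and is fixed by $\alpha_2$, by (11). So
$$\psi_1(\bar w)=\psi(\bar w)+\bar d\,\bar w$$
for all units $w$. A nonunit $x\in R$ is the sum $(x-1)+1$ of two units, so this holds on all of $R$: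
$$c\,\sigma+c\,s(\zeta)\,\sigma^2=\sigma+\zeta\,\sigma^2+\bar d\qquad\text{in }\operatorname{End}(R).$$
This is equation (5) again: the hidden $(c,s,d)$ must satisfy the same condition as the visible ones. By (F2), $\bar d=0$, $c\equiv1\bmod r$, and $s(\zeta)=\zeta$ in $R$, so $s=1$ by (F1).

Hence $\psi_1=\psi$ and $E_1=E$. As $c\in1+rW$, we can write $c=\varepsilon(v')$, and $\Phi_{c,1}$, which sends $a\mapsto ca$ and $E(w)\mapsto E(w)$, is conjugation by $E(v')$ in $G$. As $\bar d=0$, write $d=rb$ with $b\in A$. Since $bE(w)b^{-1}=(b-\varepsilon(w)b)E(w)=(-r\,t(w)b)E(w)$, the automorphism $\alpha_3=\operatorname{Inn}(b)\circ\alpha_2$ satisfies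
$$\alpha_3(a)\in aZ,\qquad\alpha_3(E(w))=\big(\delta(w)-t(w)d\big)E(w)\in Z\,E(w),$$
by (11) and (12). So $\alpha_3$ acts trivially on $G/Z$. Finally $\alpha=\alpha_1\circ\Phi_{c,1}$, where $\Phi_{c,1}$ is inner and $\alpha_1$ differs from $\alpha_2$, and $\alpha_2$ from $\alpha_3$, by inner automorphisms. As $\operatorname{Inn}(G)$ is normal in $\operatorname{Aut}(G)$, we get $\alpha\in\operatorname{Inn}(G)\,\alpha_3$. This proves Proposition 3. $\square$

## 11. All classes and all primes

**Proof of Theorem A.** By Lemma 1, $G$ has class exactly $n$, and $|G|=r^{f(2n-1)}$ by Section 1. By Proposition 3 every automorphism is a product of an inner automorphism, which is class preserving, and one that is trivial on $G/Z$, which is class preserving by Lemma 2. So $\operatorname{Aut}(G)=\operatorname{Aut}_c(G)$. $\square$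

This answers the question: yes for every $n\ge4$ and every prime $p$. With $f=3$ one may take $r=p$ for $p$ odd, giving $|G|=p^{3(2n-1)}$, and $r=4$ for $p=2$, giving $|G|=2^{6(2n-1)}$.

**Proof of Theorem B.** For $n\ge3$ use Theorem A; letting $f\ge3$ grow gives infinitely many groups. For $n=2$ use Section 6, again with $f\ge3$ arbitrary. For $n=1$, Section 2 shows that only $\mathbb Z/2$ occurs, so such a group exists exactly when $p=2$. $\square$

## 12. The outer automorphism group

The groups of Theorem A have many class-preserving automorphisms that are not inner, and they can be counted exactly.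

**Theorem C.** *For $G$ as in Theorem A, $\operatorname{Out}(G)\cong(\mathbb Z/r)^{2f(f-1)}$.*

Proof. Let $\operatorname{Aut}_z$ be the group of automorphisms trivial on $G/Z$. By Proposition 3, $\operatorname{Aut}(G)=\operatorname{Inn}(G)\operatorname{Aut}_z$, so $\operatorname{Out}(G)\cong\operatorname{Aut}_z/(\operatorname{Aut}_z\cap\operatorname{Inn}(G))$.

**Computing $\operatorname{Aut}_z$.** An element of $\operatorname{Aut}_z$ has the form $g\mapsto g\,h(g)$ with $h\in\operatorname{Hom}(G,Z)$. Since $Z=r^{n-1}A\subseteq rA=G'$, every such $h$ kills $Z$. Hence composition of these maps corresponds to addition of the $h$'s, every $h$ gives an automorphism (with inverse given by $-h$), and $\operatorname{Aut}_z\cong\operatorname{Hom}(G,Z)$. The map $aE(w)\mapsto(\bar a,\,w\bmod r^{n-1})$ is a homomorphism, because $\varepsilon(w)\equiv1\bmod r$. It is well defined, because $r^{n-1}A\subseteq rA$ in (2). Its kernel is $rA=G'$. So $G/G'\cong R\oplus W/r^{n-1}W$. As $Z\cong R$ is killed by $r$, homomorphisms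 from $W/r^{n-1}W$ to $Z$ factor through $R$, and $\operatorname{Hom}(G,Z)\cong\operatorname{End}(R)^2$.

**The inner ones.** Conjugation by $g$ lies in $\operatorname{Aut}_z$ iff $[g,G]\subseteq Z$, that is, $g\in Z_2(G)$. By (3), $aE(w)\in Z_2(G)$ iff $r(t(w)b-t(v)a)\in r^{n-1}A$ for all $b,v$, iff $w\in r^{n-2}W$ and $a\in r^{n-2}A$. So $Z_2(G)=r^{n-2}A\,E(r^{n-2}W)$. For $g=r^{n-2}b_0\,E(r^{n-2}x)$ the corresponding $h$ is $y\mapsto[g,y]$. By (3) and (T3), where $n-2\ge1$ is used, $[g,a]=r\,t(r^{n-2}x)a=r^{n-1}xa$ and $[g,E(w)]=-r^{n-1}b_0\,t(w)$. By (T2), $t$ induces an additive automorphism $\bar t$ of $R$. So the inner automorphisms in $\operatorname{Aut}_z$ are exactly the pairs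
$$(a\mapsto xa,\ w\mapsto b\,\bar t(w)),\qquad x,b\in R$$
in $\operatorname{End}(R)^2$. Composing the second coordinate with $\bar t^{-1}$ is an automorphism of the group $\operatorname{End}(R)$ that turns $\{b\,\bar t:b\in R\}$ into the multiplications $R$. Hence $\operatorname{Out}(G)\cong(\operatorname{End}(R)/R)^2$.

**Counting.** By Section 3, $\operatorname{End}(R)=\bigoplus_{i<f}R\sigma^i$, so $\operatorname{End}(R)/R\cong R^{f-1}\cong(\mathbb Z/r)^{f(f-1)}$, and $\operatorname{Out}(G)\cong(\mathbb Z/r)^{2f(f-1)}$. $\square$
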